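\title{The structure of minimal tame flows without metrizability}

\begin{abstract}
Let $G$ be a topological group. We prove that every minimal tame $G$-flow $X$, metrizable or not, fits into a diagram $X\leftarrow X^*\to Z\to Y$ of minimal tame flows in which $X^*\to X$ is strongly proximal, $X^*\to Z$ is proximal and irreducible, $Z\to Y$ is an equicontinuous extension, and $Y$ is strongly proximal. This answers a question of Basso and Zucker. The main tool is that in a tame flow the Samuel compactification of $G$ acts on measures by push-forward, continuously in $L^1$; a relatively invariant measure then produces the compact group behind $Z\to Y$. The method also shows that a minimal tame flow with an invariant measure is uniquely ergodic and is an irreducible, proximal extension of its maximal equicontinuous factor.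
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $G$ is a topological group. A \emph{$G$-flow} is a compact Hausdorff space with a continuous action of $G$; it is \emph{minimal} if every orbit is dense. A \emph{$G$-map} is a continuous, $G$-equivariant, surjective map $\varphi\colon X\to Y$ of flows, and $Y$ is then a \emph{factor} of $X$. For a compact space $X$, let $\mathrm{P}(X)$ be the space of regular Borel probability measures on $X$ with the weak$^*$ topology; if $X$ is a flow, so is $\mathrm{P}(X)$, with $G$ acting by push-forward. An \emph{entourage} of a compact space is a neighborhood of the diagonal in its square.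

The asymptotic behavior of a flow is recorded by the Samuel compactification $S=\mathrm{Sa}(G)$, a compact space in which $G$ has dense image and which acts on every flow $X$ by $px=\lim_i g_ix$ whenever $g_i\to p$. Section~\ref{sec:ellis} lists the properties of $S$ that we use. The maps $x\mapsto px$ are in general not continuous. The action of $S$ on the flow $\mathrm{P}(X)$ is given by $p\mu=\lim_i g_i\mu$; it is \emph{not} defined as the push-forward under $x\mapsto px$, a map that has no reason to be measurable.

\begin{definition}\label{def:tame}
Let $X$ be a $G$-flow, let $A_0,A_1\subseteq X$ be non-empty open sets with $\overline{A_0}\cap\overline{A_1}=\emptyset$, and let $D\subseteq G$. The pair $(A_0,A_1)$ \emph{shatters} $D$ if for every partition $D=D_0\sqcup D_1$ there is $x\in X$ such that, for each $g\in D$, $gx\in A_i$ if and only if $g\in D_i$. The flow $X$ is \emph{tame} if no such pair shatters an infinite set $D\subseteq G$.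
\end{definition}

Shattering means that one can prescribe at will, along $D$, on which side an orbit is to be found. In the full shift $\{0,1\}^{\mathbb Z}$ the two cylinders determined by the zeroth coordinate shatter $\mathbb Z$. A tame flow contains no such independent behavior along any infinite set of group elements.

\begin{definition}\label{def:maps}
Let $\varphi\colon X\to Y$ be a $G$-map.
\begin{itemize}
\item $\varphi$ is \emph{proximal} if whenever $\varphi(x)=\varphi(x')$ there is $p\in S$ with $px=px'$.
\item $\varphi$ is \emph{strongly proximal} if for every $\mu\in\mathrm{P}(X)$ with $\operatorname{supp}\mu\subseteq\varphi^{-1}(y)$ for some $y\in Y$ there are $x\in X$ and $p\in S$ with $p\mu=\delta_x$.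
\item $\varphi$ is \emph{irreducible} if no proper closed subset of $X$ maps onto $Y$.
\item $\varphi$ is an \emph{equicontinuous extension} if for every entourage $\mathcal U$ of $X$ there is an entourage $\mathcal V$ of $X$ such that $(x,x')\in\mathcal V$ and $\varphi(x)=\varphi(x')$ imply $(gx,gx')\in\mathcal U$ for all $g\in G$.
\end{itemize}
A flow is \emph{proximal}, \emph{strongly proximal} or \emph{equicontinuous} if its map to the one-point flow is.
\end{definition}

In a proximal extension any two points of a fiber can be brought together, and in a strongly proximal one any measure on a fiber can be contracted to a point. In an equicontinuous extension no two points of a fiber can be brought together (Lemma~\ref{lem:basic}(b)). Irreducibility says that fibers are small in a topological sense: it holds exactly when every non-empty open subset of $X$ contains a whole fiber. Two structure results are known.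

\medskip
\noindent\textbf{(A)} \emph{If $X$ is a minimal tame $G$-flow, there are minimal $G$-flows $X^*,Z,Y$ and $G$-maps}
\begin{equation}\label{eq:diagram}
X\xleftarrow{\ \eta\ }X^*\xrightarrow{\ \iota\ }Z\xrightarrow{\ \sigma\ }Y
\end{equation}
\emph{such that $\eta$ is proximal, $\iota$ is proximal, $\sigma$ is an equicontinuous extension, and $Y$ is proximal.}

\medskip
\noindent\textbf{(B)} \emph{If $X$ is moreover metrizable, such a diagram exists with $\eta$ and $Y$ both strongly proximal.}

\medskip
Statement (B) is a fragment of Glasner's structure theorem for minimal, metrizable, tame flows, and (A) is a partial form of that theorem valid for all minimal tame flows. Basso and Zucker \cite{BZ} asked whether (A) can be strengthened without assuming metrizability: \emph{does every minimal tame $G$-flow, for every topological group $G$, admit a diagram as in \textup{(A)} in which, in addition, $\eta$ and $Y$ are strongly proximal and $\iota$ is irreducible?}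

Tameness makes no reference to a metric, so a positive answer is the natural guess. It cannot be reached simply by approximating $X$ by metrizable factors and applying (B), because there may be too few such factors (Remark~\ref{rem:nofactor}). The added conditions are also not formal consequences of those in (A): Example~\ref{ex:cantor} is a minimal flow, not tame, with a diagram as in (A) but none with the added properties. The answer is yes.

\begin{theorem}\label{thm:main}
Let $X$ be a minimal tame $G$-flow. There are minimal tame $G$-flows $X^*,Z,Y$ and $G$-maps as in \eqref{eq:diagram} such that $\eta$ is proximal and strongly proximal, $\iota$ is proximal and irreducible, $\sigma$ is an equicontinuous extension, and $Y$ is proximal and strongly proximal. Moreover $Y\subseteq\mathrm{P}(X)$ and $X^*\subseteq X\times Y$, so these flows are metrizable if $X$ is.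
\end{theorem}

The proof uses (A), at one point, and does not use (B). The demand for strong proximality turns out to cost nothing.

\begin{proposition}\label{prop:strong}
If $X$ is tame, a $G$-map $X\to Y$ is proximal if and only if it is strongly proximal. In particular, a tame flow is proximal if and only if it is strongly proximal.
\end{proposition}

The real work is the irreducibility of $\iota$, and for this we build a new diagram rather than improve the one given by (A). A \emph{relatively invariant measure} (RIM) for a $G$-map $\pi\colon X\to Y$ is a continuous $G$-equivariant map $y\mapsto\mu_y$ from $Y$ to $\mathrm{P}(X)$ with $\operatorname{supp}\mu_y\subseteq\pi^{-1}(y)$ for all $y$. If $Y$ is a point, a RIM is an invariant measure.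

\begin{theorem}\label{thm:rim}
Let $X$ be a minimal tame $G$-flow and $\pi\colon X\to Y$ a $G$-map onto a proximal flow that has a RIM. Then $\pi=\sigma\iota$ with $\iota\colon X\to Z$ proximal and irreducible and $\sigma\colon Z\to Y$ an equicontinuous extension. Moreover:
\begin{enumerate}
\item[(1)] $Z$ is the largest equicontinuous extension of $Y$ through which $\pi$ factors: if $\pi=\sigma'\iota'$ with $G$-maps $\iota'\colon X\to Z'$ and $\sigma'\colon Z'\to Y$, and $\sigma'$ is an equicontinuous extension, then $\iota'=\kappa\iota$ for a $G$-map $\kappa\colon Z\to Z'$.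
\item[(2)] The RIM of $\pi$ is unique.
\end{enumerate}
\end{theorem}

Theorem~\ref{thm:main} follows by applying Theorem~\ref{thm:rim} to a map $X^*\to Y$ constructed in Section~\ref{sec:Y}. In the resulting diagram, therefore, $\sigma\iota\colon X^*\to Y$ has a unique RIM and $Z$ is canonical over $Y$. Taking for $Y$ a point in Theorem~\ref{thm:rim} gives the following statement. Its hypothesis on the measure holds when $G$ is amenable, since then every $G$-flow carries an invariant measure.

\begin{corollary}\label{cor:invariant}
Let $X$ be a minimal tame $G$-flow with an invariant regular Borel probability measure. Then $X$ itself is an irreducible, proximal extension of its maximal equicontinuous factor, and $X$ is uniquely ergodic, that is, the invariant measure is unique.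
\end{corollary}

After the preliminaries of Section~\ref{sec:ellis}, Section~\ref{sec:examples} carries out the construction of $Z$ by hand on a non-metrizable example. Section~\ref{sec:tame} derives from tameness the two analytic tools: the functions $x\mapsto f(px)$ are fragmented, and they depend continuously on $p$ in $L^1(\mu)$. Section~\ref{sec:Y} constructs $Y$, $X^*$ and the RIM. Sections~\ref{sec:Z}--\ref{sec:unique} prove Theorem~\ref{thm:rim}.

\section{The semigroup $\mathrm{Sa}(G)$ and its minimal ideals}\label{sec:ellis}

The space $S=\mathrm{Sa}(G)$ is a $G$-flow with a map $G\to S$ with dense image; we denote the image of $g$ again by $g$, and $e$ is the identity of $G$. For every flow $X$ and $x\in X$, the orbit map $g\mapsto gx$ extends to a continuous map $p\mapsto px$ from $S$ onto the orbit closure of $x$. Applied to $X=S$, this makes $S$ a semigroup with identity $e$ in which $p\mapsto pq$ is continuous for each $q$, and $(pq)x=p(qx)$ on every flow. Every continuous $G$-equivariant map between flows, surjective or not, commutes with $S$, and every closed $G$-invariant set is $S$-invariant. If $G$ is discrete,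 $S=\beta G$ and $px$ is the limit of $gx$ along the ultrafilter $p$. For $f\in C(X)$ we write $f\circ p$ for the bounded function $x\mapsto f(px)$.

Fix a minimal left ideal $M$ of $S$; this is the same as a minimal subflow of $S$. Let $J$ be the set of idempotents in $M$. We use the following standard facts, due to Ellis.
\begin{itemize}
\item[(E1)] $J\neq\emptyset$, and $pv=p$ for all $p\in M$, $v\in J$.
\item[(E2)] $M=\bigsqcup_{v\in J}vM$, and each $vM$ is a group with identity $v$. For $p\in M$, $p^{-1}$ denotes the inverse of $p$ in the group $vM$ that contains it.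
\item[(E3)] If $X$ is minimal and $x\in X$, then $X=Mx$, and $wx=x$ for some $w\in J$.
\end{itemize}
We fix $u\in J$ once and for all. On any flow $X$ the group $uM$ acts on the set $uX$, on which $u$ is the identity. For a relation $\mathcal U\subseteq Z^2$ write $\mathcal U[z]=\{z':(z,z')\in\mathcal U\}$ and $\mathcal U^3=\mathcal U\circ\mathcal U\circ\mathcal U$; for $\sigma\colon Z\to Y$ let $Z\times_YZ=\{(z,z'):\sigma(z)=\sigma(z')\}$.

A finite union of nowhere dense sets is nowhere dense. Hence if a non-empty space is covered by finitely many sets, one of them is dense in some non-empty open set (take the interior of its closure). This is all the category argument that we need.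

\begin{lemma}\label{lem:basic}
\begin{enumerate}
\item[(a)] If $\varphi\colon X\to Y$ is proximal, $v\in J$ and $\varphi(x)=\varphi(x')$, then $vx=vx'$. In particular, if $Y$ is a proximal flow, then $uY$ is a single point $y_0$, and $tY=\{ty_0\}$ for every $t\in M$.
\item[(b)] Let $\sigma\colon Z\to Y$ be an equicontinuous extension. If $\sigma(z)=\sigma(z')$ and $pz=pz'$ for some $p\in S$, then $z=z'$. If $w\in J$ and $wy=y$, then $wz=z$ for all $z\in\sigma^{-1}(y)$.
\item[(c)] Let $\sigma\colon Z\to Y$ be an equicontinuous extension and $\mathcal U$ a closed symmetric entourage of $Z$. The relation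
\[
\mathcal U^\sharp=\{(z,z')\in Z\times_YZ:(gz,gz')\in\mathcal U\text{ for all }g\in G\}
\]
is symmetric, contained in $\mathcal U$, invariant under the diagonal action of $S$, and contains $\mathcal V\cap(Z\times_YZ)$ for some open entourage $\mathcal V$.
\item[(d)] If $\varphi\colon X\to Y$ is a $G$-map of minimal flows and $U\subseteq X$ is non-empty and open, then $\operatorname{int}\varphi(U)\neq\emptyset$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Put $a=(vx,vx')\in X^2$. Its coordinates have the same image $v\varphi(x)$, so $pa$ lies in the diagonal $\Delta$ for some $p\in S$. Since $pv\in M$, (E3) applied to the flow $M$ gives $q\in M$ with $v=qpv$. As $va=a$, we get $a=qpva=q(pa)\in\Delta$. For the last claim, $tY=tuY$ by (E1).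

(b) Suppose $z\neq z'$, choose an entourage $\mathcal U$ with $(z,z')\notin\mathcal U$, and let $\mathcal V$ be as in Definition~\ref{def:maps}. For $g\in G$ close to $p$, the pair $(gz,gz')$ is close to $(pz,pz)$, so it lies in $\mathcal V$. Applying $g^{-1}$ gives $(z,z')\in\mathcal U$, a contradiction. For the second claim, $z$ and $wz$ both lie over $y$, and $wz=w(wz)$.

(c) The relation is closed and $G$-invariant, hence $S$-invariant; $g=e$ gives $\mathcal U^\sharp\subseteq\mathcal U$; and $\mathcal V$ is the interior of the entourage provided by equicontinuity.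

(d) Take a closed set $U_0\subseteq U$ with non-empty interior. By minimality the translates of $\operatorname{int}U_0$ cover $X$, so finitely many $g_iU_0$ do. Then the closed sets $g_i\varphi(U_0)$ cover $Y$, and one of them has interior.
\end{proof}

Part (a) says that the single element $v$ collapses every fiber of every proximal map to a point; part (b) says that $v$ acts as the identity on the fibers of an equicontinuous extension over its fixed points. Most computations below are combinations of these two rules.

\section{Two examples}\label{sec:examples}

\subsection*{The split circle}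
Let $\mathbb T=\mathbb R/\mathbb Z$ with Lebesgue measure $\lambda$. Replace every point $t$ by two points $t^-,t^+$, and let $X$ be the resulting set, with $\iota\colon X\to\mathbb T$, $\iota(t^\pm)=t$. For $a\neq b$ let $[a^+,b^-]$ consist of $a^+$, $b^-$ and both points over each $t$ in the open arc $(a,b)$. These sets form a basis of clopen sets for a Hausdorff topology. A net whose projections converge to $t$ strictly from the right converges to $t^+$, and from the left to $t^-$; every net has a constant subnet or a subnet of one of these two kinds, so $X$ is compact. It is not metrizable, having uncountably many clopen sets. Let $G=\mathbb Z$ act by $n\cdot t^\pm=(t+n\alpha)^\pm$, with $\alpha$ irrational. Every basic set contains both points over each point of an open arc, so $X$ is minimal and $\iota$ is irreducible, although no fiber of $\iota$ is a single point.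

Here $S=\beta\mathbb Z$. Let $\theta(p)\in\mathbb T$ be the limit of $n\alpha$ along $p$. Then $p$ acts on $\mathbb T$ as the rotation by $\theta(p)$, so $\theta(pq)=\theta(p)+\theta(q)$. Along a non-principal $p$, $n\alpha$ tends to $\theta(p)$ strictly from one side, so
\begin{equation}\label{eq:split}
px=(\iota(x)+\theta(p))^{+}\ \text{ for all }x,\qquad\text{or}\qquad px=(\iota(x)+\theta(p))^{-}\ \text{ for all }x .
\end{equation}
In the same way, every sequence of distinct integers has a subsequence $(n_k)$ such that $n_kx$ converges for every $x$. Hence $X$ is tame: if $(A_0,A_1)$ shattered a set containing such a subsequence, some $n_kx$ would alternate between $A_0$ and $A_1$, and its limit would lie in $\overline{A_0}\cap\overline{A_1}$.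

The elements of $M$ are non-principal, because a principal ultrafilter has dense orbit and $\beta\mathbb Z\setminus\mathbb Z$ is a proper subflow. We have $\theta(u)=2\theta(u)$, so $\theta(u)=0$; say $u$ has sign $+$, so that $ux=\iota(x)^+$. Thus $\iota$ is proximal, and \eqref{eq:diagram} holds with $X^*=X$, $Z=\mathbb T$ and $Y$ a point.

The question is how to find $Z=\mathbb T$ without seeing it in advance. The group $uM$ acts on $uX=\{t^+:t\in\mathbb T\}$ by $r\cdot t^+=(t+\theta(r))^+$, so the rotation group is present algebraically. But $uX$ is a proper dense subset of $X$, so not compact, and each $r\in uM$ is discontinuous at every $t^-$: as $s$ increases to $t$ we have $s^+\to t^-$ and $rs^+\to(t+\theta(r))^-\neq rt^-$. The missing compact topology comes from a measure. Let $\mu$ be an invariant measure on $X$; it projects to $\lambda$, the only invariant measure of the rotation. For $f=1_{[a^+,b^-]}\in C(X)$ and $p\in M$, formula \eqref{eq:split} shows that $f\circ p$ is the indicator function of the $\iota$-preimage of $[a-\theta(p),b-\theta(p))$ or of $(a-\theta(p),b-\theta(p)]$, according to the sign of $p$. Therefore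
\[
\|f\circ p-f\circ q\|_{L^1(\mu)}=\lambda\bigl((a-\theta(p),b-\theta(p))\,\triangle\,(a-\theta(q),b-\theta(q))\bigr).
\]
The $L^1$ distance forgets the sign and remembers $\theta$. These indicator functions span a subalgebra of $C(X)$ that separates points and contains $1$, hence is dense. So $f\circ p=f\circ q$ $\mu$-a.e.\ for all $f\in C(X)$ if and only if $\theta(p)=\theta(q)$, and the quotient of $M$ by this relation is the compact group $\mathbb T$. Note also that $u$ moves every point $t^-$, and yet $f\circ u$ differs from $f=1_{[a^+,b^-]}$ only at $a^-$ and $b^-$, a null set. Finally, $\iota^{-1}(a,b)\subseteq[a^+,b^-]\subseteq\iota^{-1}[a,b]$ forces $\mu([a^+,b^-])=\lambda((a,b))$, so $\mu$ is unique. Each of these observations has a counterpart in the general proof: Proposition~\ref{prop:group}, Corollary~\ref{cor:idem} and Theorem~\ref{thm:rim}(2).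

\begin{remark}\label{rem:nofactor}
Let instead $G=\mathbb T$, with the discrete topology, act on $X$ by rotations. The same arguments show that the flow is minimal and tame. The function $1_{[a^+,b^-]}$ now has uncountably many translates at uniform distance $1$ from one another, so it is not the pull-back of a continuous function on a metrizable factor $X'$, for which $C(X')$ is separable.
\end{remark}

\subsection*{A flow that is not tame}

\begin{example}\label{ex:cantor}
Let $X=\{0,1\}^{\mathbb N}$ with the uniform product measure $\lambda$. Let $G_N$ be the finite group of homeomorphisms that permute the initial words of length $N$ and leave the remaining coordinates unchanged, and let $G=\bigcup_NG_N$ be discrete. Every point can be moved into every cylinder, so $X$ is minimal. Given $x\neq x'$ and $n$, take $N>n$ such that $x,x'$ have different initial words of length $N$, and map these to two words beginning with $0^n$. Letting $n\to\infty$ shows that $X$ is proximal. So $X^*=X$ and $Z=Y=\{\mathrm{pt}\}$ give a diagram as in (A). But $\lambda$ is invariant, so $p\lambda=\lambda$ for all $p$, and $X$ is not strongly proximal.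

There is no diagram as in Theorem~\ref{thm:main}. Every $G$-flow $Y$ has an invariant measure $m$, since the compact sets of $G_N$-invariant measures are non-empty and decreasing. If $Y$ is minimal and strongly proximal, then $m=pm=\delta_y$ for some $y$, so $y$ is fixed and $Y$ is a point. If $\eta$ is proximal, then $uX^*$ is a point by Lemma~\ref{lem:basic}(a), applied to $X\to\{\mathrm{pt}\}$ and then to $\eta$; so $uZ$ is a point, and $Z$ is a point by Lemma~\ref{lem:basic}(b). An irreducible map onto a point has a one-point domain, so $X$ would be a point.
\end{example}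

In this example $u$ collapses $X$ to one point while $u\lambda=\lambda$: the action of $u$ on measures has nothing to do with its action on points. The next section shows that tameness rules this out.

\section{Tameness, fragmentation and measures}\label{sec:tame}

We first put the failure of tameness into the form in which it will be produced. Let $2^n$ be the set of words $s=(s_0,\dots,s_{n-1})$ in $\{0,1\}$.

\begin{lemma}\label{lem:patterns}
Let $f\in C(X)$, $a<b$, and let $(g_k)_{k\in\mathbb N}$ be a sequence in $G$. Suppose that for all $n$ and $s\in2^n$ there is $x\in X$ such that, for $k<n$, $f(g_kx)<a$ if $s_k=0$ and $f(g_kx)>b$ if $s_k=1$. Then $X$ is not tame.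
\end{lemma}

\begin{proof}
The $g_k$ are distinct, since for $k\neq l$ some $x$ has $f(g_kx)<a<b<f(g_lx)$. Let $a<a'<b'<b$, $A_0=\{f<a'\}$ and $A_1=\{f>b'\}$; these are non-empty open sets with disjoint closures. For an infinite word $s$, the closed sets of those $x$ with $f(g_kx)\le a$ if $s_k=0$ and $f(g_kx)\ge b$ if $s_k=1$ for all $k<n$ are non-empty and decrease with $n$, so they have a common point. Hence $(A_0,A_1)$ shatters $\{g_k:k\in\mathbb N\}$.
\end{proof}

\begin{lemma}[Splitting]\label{lem:split}
Let $f\in C(X)$, $a<b$, and let $U\subseteq X$ be a non-empty subset. Suppose that for any finitely many non-empty relatively open sets $T_1,\dots,T_m\subseteq U$ there are one element $p\in S$ and points $x_{j,0},x_{j,1}\in T_j$ with $f(px_{j,0})<a$ and $f(px_{j,1})>b$ for all $j\le m$. Then $X$ is not tame.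
\end{lemma}

\begin{proof}
The finitely many inequalities define an open neighborhood of $p$ in $S$, so $p$ may be taken in $G$. We choose $g_n\in G$ and non-empty relatively open $T_s\subseteq U$, $s\in 2^n$, recursively. Let $T_\emptyset=U$. Given $(T_s)_{s\in2^n}$, let $g_n$ be the element provided for this family and put $T_{s0}=T_s\cap\{f\circ g_n<a\}$, $T_{s1}=T_s\cap\{f\circ g_n>b\}$. Any point of $T_s$ realizes the pattern $s$ in Lemma~\ref{lem:patterns}.
\end{proof}

The flows $Y$ and $X^*$ will be built from $X$ by passing to measures, products and subflows, so we need these operations to preserve tameness. This is the only use of Rosenthal's theorem \cite{Ros}: \emph{a uniformly bounded sequence of real functions on a set that has no pointwise convergent subsequence has a subsequence $(f_k)$ and reals $a<b$ such that, for all $n$ and $s\in2^n$, some point $x$ has $f_k(x)<a$ if $s_k=0$ and $f_k(x)>b$ if $s_k=1$ $(k<n)$.}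

\begin{lemma}\label{lem:permanence}
A flow $X$ is tame if and only if every $f\in C(X)$ has the property
\begin{itemize}
\item[$(\ast)$] every sequence $(g_n)$ in $G$ has a subsequence $(g_{n_k})$ with $f\circ g_{n_k}$ pointwise convergent.
\end{itemize}
Subflows, factors and finite products of tame flows are tame, and $\mathrm{P}(X)$ is tame if $X$ is.
\end{lemma}

\begin{proof}
Let $(A_0,A_1)$ shatter an infinite set $D$. Take distinct $g_n\in D$ and $f\in C(X)$ with $f=0$ on $\overline{A_0}$ and $f=1$ on $\overline{A_1}$. For any subsequence some $x$ has $g_{n_k}x$ alternately in $A_0$ and $A_1$, so $(\ast)$ fails. Conversely, if $(\ast)$ fails for $f$ and $(g_n)$, Rosenthal's theorem applied to $(f\circ g_n)$ gives the hypothesis of Lemma~\ref{lem:patterns}.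

On any flow, the functions with $(\ast)$ form a subalgebra (pass to a subsequence twice) that is norm-closed: if $f_m\to f$ uniformly, a diagonal subsequence makes $f_m\circ g_{n_k}$ converge pointwise for all $m$, and then $f(g_{n_k}x)$ is Cauchy for each $x$. So it suffices to verify $(\ast)$ on a set that generates a dense subalgebra. For a factor $\varphi\colon X\to Y$, $(\ast)$ for $h\circ\varphi$ gives $(\ast)$ for $h\in C(Y)$. For a subflow, extend the function to $X$ by Tietze's theorem. For a product use the functions of one variable, and for $\mathrm{P}(X)$ the functions $\hat f(\nu)=\int f\,d\nu$; both families generate dense subalgebras by the Stone--Weierstrass theorem. If $f\circ g_{n_k}$ converges pointwise, then $\hat f(g_{n_k}\nu)=\int f\circ g_{n_k}\,d\nu$ converges for every $\nu$ by dominated convergence.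
\end{proof}

For example, equicontinuous flows are tame, by the Arzel\`a--Ascoli theorem.

Property $(\ast)$ concerns sequences, whereas elements of $S$ are limits of nets, along which neither measurability nor dominated convergence is available. Fragmentation is the substitute. A function $h\colon X\to\mathbb R$ on a compact space is \emph{fragmented} if for every non-empty closed $K\subseteq X$ and $\varepsilon>0$ there is a non-empty relatively open $U\subseteq K$ on which $h$ has oscillation $\sup_{x,x'\in U}|h(x)-h(x')|\le\varepsilon$.

We use the following facts about $\mu\in\mathrm{P}(X)$. A function is \emph{$\mu$-measurable} if it agrees with a Borel function off a Borel null set. The support has full measure. If $E$ is $\mu$-measurable with $\mu(E)>0$, there is a non-empty compact $K\subseteq E$ all of whose non-empty relatively open subsets have positive measure: take a compact $K_0\subseteq E$ with $\mu(K_0)>0$ and let $K=\operatorname{supp}(\mu|_{K_0})$. We call such a $K$ \emph{self-supporting}.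

\begin{lemma}\label{lem:frag}
\begin{enumerate}
\item[(a)] If $X$ is a tame flow, $f\in C(X)$ and $p\in S$, then $f\circ p$ is fragmented.
\item[(b)] If $h_1,\dots,h_k$ are fragmented functions on a compact space $X$, $U\subseteq X$ is non-empty open and $\varepsilon>0$, there is a non-empty open $U'\subseteq U$ on which each $h_j$ has oscillation $\le\varepsilon$.
\item[(c)] A fragmented function on a compact space $X$ is $\mu$-measurable for every $\mu\in\mathrm{P}(X)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Suppose that $f\circ p$ has oscillation $>\varepsilon$ on every non-empty relatively open subset of $K$. Let $a_j=j\varepsilon/3$ and $b_j=(j+1)\varepsilon/3$. If $c,c'$ are values of $f$ with $c'-c>\varepsilon$, the least integer $j$ with $a_j>c$ has $c<a_j<b_j<c'$, and only finitely many $j$ occur in this way. If for each such $j$ every non-empty relatively open subset of $K$ contained a non-empty relatively open set missing $\{f\circ p<a_j\}$ or $\{f\circ p>b_j\}$, then shrinking once for each $j$ would give a set on which the oscillation is $\le\varepsilon$. So there are $j$ and a non-empty relatively open $U\subseteq K$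 all of whose non-empty relatively open subsets meet both $\{f\circ p<a_j\}$ and $\{f\circ p>b_j\}$. Lemma~\ref{lem:split} applies, always with the same $p$, and contradicts tameness.

(b) Apply the definition to $h_1$ and $K=\overline U$, obtaining $O\cap\overline U\neq\emptyset$ with $O$ open. Then $O\cap U$ is non-empty and open. Repeat with $h_2,\dots,h_k$.

(c) Fix $m\ge1$ and take a maximal family of disjoint Borel sets of positive measure on each of which $h$ has oscillation $\le1/m$. The family is countable. The complement $E_m$ of its union is null: otherwise $E_m$ contains a self-supporting $K$, and a relatively open subset of $K$ with oscillation $\le1/m$ could be added to the family. So off $E_m$, $h$ is within $1/m$ of a countably valued Borel function $h_m$, and $h=\lim_mh_m$ off the null set $\bigcup_mE_m$.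
\end{proof}

\begin{proposition}\label{prop:L1}
Let $X$ be tame, $\mu\in\mathrm{P}(X)$ and $f\in C(X)$.
\begin{enumerate}
\item[(a)] The map $p\mapsto f\circ p$ from $S$ to $L^1(\mu)$ is well defined and norm-continuous.
\item[(b)] $\int f\,d(p\mu)=\int f\circ p\,d\mu$ for $p\in S$.
\item[(c)] $\|f\circ pq-f\circ p'q\|_{L^1(\mu)}=\|f\circ p-f\circ p'\|_{L^1(q\mu)}$ for $p,p',q\in S$.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) Each $f\circ p$ is bounded, and $\mu$-measurable by Lemma~\ref{lem:frag}.

\emph{Nets in $G$.} Let $g_i\in G$, $g_i\to p\in S$, and suppose that $f\circ g_i\not\to f\circ p$ in $L^1(\mu)$. The plan is to find a set $K$ on which $f\circ p$ is small, so that $f\circ g_i$ is eventually small at any given point, while $f\circ g_i$ is eventually large somewhere in any given relatively open subset of $K$.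

Passing to a cofinal set of indices, $\|f\circ g_i-f\circ p\|_{L^1(\mu)}\ge4\tau$ for some $\tau>0$. Since $4\tau\le2\tau+2\|f\|_\infty\,\mu\{|f\circ g_i-f\circ p|>2\tau\}$, after passing to a cofinal set again and possibly replacing $f$ by $-f$, we have $\mu\{f\circ g_i>f\circ p+2\tau\}\ge c:=\tau/(2\|f\|_\infty)$ for all $i$. Cover the range of $f$ by $L$ intervals $[t,t+\tau)$. For one of them and cofinally many $i$, with
\[
E=\{t\le f\circ p<t+\tau\},\quad a=t+\tau,\quad b=t+2\tau,\quad B_i=\{x\in E:f(g_ix)>b\},
\]
we have $\mu(B_i)\ge c/L$. Pass to a subnet with $1_{B_i}\to\psi$ in the weak$^*$ topology of $L^\infty(\mu)=L^1(\mu)^*$. Then $\psi\ge0$, $\int\psi\,d\mu\ge c/L$, and $\psi=0$ a.e.\ off $E$, so $E\cap\{\psi>0\}$ has positive measure and contains a self-supporting $K$. Let $T_1,\dots,T_m\subseteq K$ be non-empty and relatively open, and pick $x_{j,0}\in T_j$. Then $f(g_ix_{j,0})\to f(px_{j,0})<a$ and $\mu(B_i\cap T_j)\to\int_{T_j}\psi\,d\mu>0$. So for large $i$ we have $f(g_ix_{j,0})<a$ and there are $x_{j,1}\in B_i\cap T_j$, for all $j$. By Lemma~\ref{lem:split} with $U=K$, $X$ is not tame, a contradiction.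

\emph{General nets.} Let $p\in S$ and $\varepsilon>0$. By the first step there is an open neighborhood $O$ of $p$ with $\|f\circ g-f\circ p\|_{L^1(\mu)}\le\varepsilon$ for all $g\in G$ in $O$. Each $q\in O$ is the limit of a net of such $g$, so the first step at $q$ gives $\|f\circ q-f\circ p\|_{L^1(\mu)}\le\varepsilon$.

(b) Let $g_i\to p$ in $\int f\,d(g_i\mu)=\int f\circ g_i\,d\mu$.

(c) For $p,p'\in G$, apply (b) to the continuous function $|f\circ p-f\circ p'|$ and to $q$. Both sides are continuous in $(p,p')\in S^2$ by (a), applied to $\mu$ and to $q\mu$, because $p\mapsto pq$ is continuous.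
\end{proof}

Part (b) says that $p\mu$ is the push-forward of $\mu$ under $x\mapsto px$, as far as continuous functions can tell. Two consequences follow at once.

\begin{proof}[Proof of Proposition~\ref{prop:strong}]
Let $\varphi\colon X\to Y$ be proximal and $\operatorname{supp}\mu\subseteq\varphi^{-1}(y)$. By Lemma~\ref{lem:basic}(a), $u$ is constant on $\varphi^{-1}(y)$, with value $x$ say. Then $\int f\,d(u\mu)=\int f\circ u\,d\mu=f(x)$ for all $f\in C(X)$, so $u\mu=\delta_x$. Conversely, and without tameness, let $\varphi$ be strongly proximal and $\varphi(x)=\varphi(x')$. For some $p$ the measure $p\,\frac12(\delta_x+\delta_{x'})=\frac12(\delta_{px}+\delta_{px'})$ is a point mass, so $px=px'$.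
\end{proof}

\begin{corollary}\label{cor:idem}
Let $X$ be tame, $\mu\in\mathrm{P}(X)$, $w\in J$ and $w\mu=\mu$. Then $f\circ w=f$ $\mu$-a.e.\ for every $f\in C(X)$.
\end{corollary}

\begin{proof}
By Proposition~\ref{prop:L1}(c), $\|f\circ w-f\circ e\|_{L^1(w\mu)}=\|f\circ ww-f\circ ew\|_{L^1(\mu)}=0$.
\end{proof}

\section{The flows $Y$ and $X^*$}\label{sec:Y}

The construction in the split circle rested on an invariant measure. In general there is none, that is, $\mathrm{P}(X)$ has no fixed point. The closest substitute is a closed convex invariant subset of $\mathrm{P}(X)$ that is as small as possible. Its extreme points will give $Y$. This $Y$ lies in $\mathrm{P}(X)$ and comes with no map from $X$, so we pass to an extension $X^*$ of $X$ that does map to $Y$. Recall Milman's theorem: if a compact convex set $Q$ in a locally convex space is the closed convex hull of a set $A$, then the set $\operatorname{ext}Q$ of extreme points is contained in $\overline A$.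

\begin{proposition}\label{prop:Y}
Let $X$ be minimal and tame. There are minimal tame flows $Y\subseteq\mathrm{P}(X)$ and $X^*\subseteq X\times Y$ such that $Y$ and the projection $\eta\colon X^*\to X$ are proximal and strongly proximal, and the projection $\pi\colon X^*\to Y$ has the RIM $\mu_y=y\otimes\delta_y$.
\end{proposition}

\begin{proof}
By Zorn's lemma let $Q\subseteq\mathrm{P}(X)$ be minimal among the non-empty closed convex $G$-invariant sets, and let $Y=\overline{\operatorname{ext}Q}$, which is non-empty by the Krein--Milman theorem and invariant because $G$ acts affinely. For $\nu\in Q$ the closed convex hull of $G\nu$ is invariant, so it equals $Q$, and Milman's theorem gives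
\begin{equation}\label{eq:milman}
Y\subseteq\overline{G\nu}=S\nu\qquad(\nu\in Q).
\end{equation}
For $\nu\in Y$ this says that $Y$ is minimal. Given $y,y'\in Y$, apply \eqref{eq:milman} to $\nu=\frac12(y+y')$: for some $p$ the point $p\nu$ is extreme in $Q$. Since $p$ acts on $Q$ as a pointwise limit of affine maps, $p\nu=\frac12(py+py')$, so $py=py'$. Thus $Y$ is proximal.

Let $X^*$ be a minimal subflow of $X\times Y$. The projections $\eta,\pi$ are onto by minimality of $X$ and $Y$. If $(x,y),(x,y')\in X^*$ and $py=py'$, then $p(x,y)=p(x,y')$; so $\eta$ is proximal. By Lemma~\ref{lem:permanence}, $Y$ and $X^*$ are tame, and by Proposition~\ref{prop:strong}, $Y$ and $\eta$ are strongly proximal.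

The map $y\mapsto\mu_y=y\otimes\delta_y\in\mathrm{P}(X\times Y)$ is equivariant, and it is continuous because $\int f(x)h(y')\,d\mu_y(x,y')=h(y)\int f\,dy$ is continuous in $y$ for $f\in C(X)$, $h\in C(Y)$. Also $\operatorname{supp}\mu_y\subseteq X\times\{y\}$. It remains to see that $\mu_y$ lives on $X^*$. The set of $y$ with $\mu_y\in\mathrm{P}(X^*)$ is closed and invariant, so by minimality it suffices to treat one point; we take $y_0$ with $uY=\{y_0\}$. The set $\eta_*\mathrm{P}(X^*)$ is compact, convex and contains all point masses, so it equals $\mathrm{P}(X)$. Choose $m\in\mathrm{P}(X^*)$ with $\eta_*m=y_0$. Then $um\in\mathrm{P}(X^*)$ has marginals $\eta_*(um)=uy_0=y_0$ and $\pi_*(um)=u(\pi_*m)=\delta_{y_0}$; the last equality is Proposition~\ref{prop:L1}(b) in the tame flow $Y$, on which $u$ is constant. A measure whose second marginal is $\delta_{y_0}$ is concentrated on $X\times\{y_0\}$ and is determined by its first marginal. Hence $um=\mu_{y_0}$.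
\end{proof}

The proof shows that every minimal subflow of $X\times Y$ contains, hence equals, the closure of $\{(x,y):x\in\operatorname{supp}y\}$; so $X^*$ is determined by $Y$. If $X$ has an invariant measure $\mu$, one may take $Q=\{\mu\}$, and then $X^*=X$ and $Y$ is a point. If $X$ is proximal, hence strongly proximal, every $S\nu$ contains all point masses, so $Q=\mathrm{P}(X)$, $Y=\{\delta_x:x\in X\}$, and $X^*=\{(x,\delta_x)\}$ is a copy of $X$.

\begin{proof}[Proof of Theorem~\ref{thm:main}, given Theorem~\ref{thm:rim}]
Take $Y,X^*,\eta,\pi$ from Proposition~\ref{prop:Y} and factor $\pi=\sigma\iota$ by Theorem~\ref{thm:rim}. The flow $Z$ is a factor of $X^*$, so it is minimal and tame. If $X$ is metrizable, so are $\mathrm{P}(X)$, $Y$ and $X^*$ (and also $Z$, a Hausdorff continuous image of $X^*$).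
\end{proof}

\section{The compact group $\Gamma$ and the flow $Z$}\label{sec:Z}

\emph{From now on $X$, $\pi\colon X\to Y$ and $y\mapsto\mu_y$ are as in Theorem~\ref{thm:rim}.} As a factor of $X$, the flow $Y$ is minimal. The RIM commutes with $S$: $p\mu_y=\mu_{py}$. Let $uY=\{y_0\}$ and $\mu_0=\mu_{y_0}$. For $r\in uM$ we have $ry_0\in uY$, so
\[
ry_0=y_0\quad\text{and}\quad r\mu_0=\mu_0\qquad(r\in uM).
\]
This is the role of the proximality of $Y$: the whole group $uM$ fixes one measure, as it does when there is an invariant measure. Fix $x_0\in uX$. Then $ux_0=x_0$, $\pi(x_0)=y_0$ and $uX=uMx_0$. The set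
\[
R=\{x\in X:x\in\operatorname{supp}\mu_{\pi(x)}\}
\]
is non-empty and $G$-invariant, hence dense by minimality. So every non-empty open $U\subseteq X$ contains a point $x$ with $\mu_{\pi(x)}(U)>0$.

As in the split circle, we look at $M$ through $L^1(\mu_0)$. For $p,q\in M$ and $f\in C(X)$ put
\[
d_f(p,q)=\|f\circ p-f\circ q\|_{L^1(\mu_0)},\qquad p\sim q\iff d_f(p,q)=0\text{ for all }f\in C(X).
\]
By Proposition~\ref{prop:L1}(a) the map $p\mapsto(f\circ p)_f$ from $M$ to $\prod_fL^1(\mu_0)$ is continuous. So $\sim$ is closed, and $W=M/{\sim}$ is a compact Hausdorff space, homeomorphic to the image of this map; its topology is given by the pseudometrics $d_f$. Since $d_f(gp,gq)=d_{f\circ g}(p,q)$, the relation is $G$-invariant, and $W$ is a minimal flow. Write $[p]$ for the class of $p$.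

\begin{lemma}\label{lem:W}
Let $p,q\in M$.
\begin{enumerate}
\item[(a)] $s[p]=[sp]$ for $s\in S$; in particular $p\sim q$ implies $sp\sim sq$.
\item[(b)] $d_f(pr,qr)=d_f(p,q)$ for $r\in uM$.
\item[(c)] If $w\in J$ and $wpy_0=py_0$, then $wp\sim p$.
\item[(d)] $\rho\colon W\to Y$, $[p]\mapsto py_0$, is a well-defined $G$-map.
\item[(e)] If $py_0=qy_0$, then $q\sim pr$ for some $r\in uM$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The $G$-map $M\to W$ commutes with $S$. (b) Use Proposition~\ref{prop:L1}(c) and $r\mu_0=\mu_0$. (c) By Proposition~\ref{prop:L1}(c), $d_f(wp,p)=\|f\circ w-f\|_{L^1(p\mu_0)}$. The measure $p\mu_0=\mu_{py_0}$ is fixed by $w$, so this vanishes by Corollary~\ref{cor:idem}. (d) For $h\in C(Y)$ and $x\in\pi^{-1}(y_0)$ we have $h(\pi(px))=h(py_0)$, so $d_{h\circ\pi}(p,q)=|h(py_0)-h(qy_0)|$. Hence $\rho$ is well defined and continuous; it is onto as $My_0=Y$. (e) Let $p\in vM$. Then $vqy_0=vpy_0=py_0=qy_0$, so $vq\sim q$ by (c). For $r=up^{-1}vq\in uM$ we have $pr=pp^{-1}vq=vq$, using $pu=p$.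
\end{proof}

Let $\Gamma=\{[r]:r\in uM\}\subseteq W$ and $N=\{r\in uM:r\sim u\}$.

\begin{proposition}\label{prop:group}
The formula $[p][r]=[pr]$ $(p\in M,\ r\in uM)$ makes $\Gamma$ a compact topological group and defines a continuous free right action of $\Gamma$ on $W$ that commutes with $S$ and whose orbits are the fibers of $\rho$. Moreover $\Gamma=\rho^{-1}(y_0)$, and $r\mapsto[r]$ is a homomorphism $uM\to\Gamma$ with kernel $N$.
\end{proposition}

\begin{proof}
The class $[pr]$ depends only on $[p]$ by Lemma~\ref{lem:W}(b), and only on $[r]$ by (a). So $\Gamma$ is a group, the image of $uM$ under a homomorphism with kernel $N$, and it acts on the right, with $[p][u]=[pu]=[p]$. The action commutes with $S$ by (a). Since $pry_0=py_0$, orbits lie in fibers of $\rho$, and by (e) they fill them. The fiber over $y_0$ is the orbit of $[u]$, which is $\Gamma$; so $\Gamma$ is compact.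

\emph{Joint continuity.} Fix $f$ and $\varepsilon>0$. The set $\{f\circ q:q\in S\}$ is compact in $L^1(\mu_0)$ and the $f\circ g$, $g\in G$, are dense in it, so there are $g_1,\dots,g_k\in G$ such that each $f\circ q$ is within $\varepsilon$ of some $f\circ g_j$. Let $p,p_1\in M$, $r,r_1\in uM$, and choose $j$ for $q=p_1$. By Proposition~\ref{prop:L1}(c), $f\circ p_1r$ is within $\varepsilon$ of $f\circ g_jr$, and $f\circ p_1r_1$ is within $\varepsilon$ of $f\circ g_jr_1$. Hence
\[
d_f(pr,p_1r_1)\le d_f(pr,p_1r)+d_f(p_1r,p_1r_1)\le d_f(p,p_1)+2\varepsilon+\max_{j\le k}d_{f\circ g_j}(r,r_1),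
\]
so $W\times\Gamma\to W$ is continuous. In particular multiplication in $\Gamma$ is continuous, and inversion is continuous because its graph $\{(\gamma,\gamma'):\gamma\gamma'=[u]\}$ is closed in the compact space $\Gamma^2$.

\emph{Freeness.} Let $pr\sim p$ with $p\in vM$. By (a), $up^{-1}pr\sim up^{-1}p$. Since $p^{-1}p=v$, $uv=u$ and $ur=r$, this reads $r\sim u$.
\end{proof}

We would like to map $X=Mx_0$ to $W$ by $px_0\mapsto[p]$, but different $p$ with the same $px_0$ may have different classes. For instance, let $G=\mathrm{SO}(3)$ act on the $2$-sphere with its invariant measure; then $S=M=G$, the relation $\sim$ is equality, $W=\Gamma=G$, and $[p]$ is determined by $px_0$ only up to the stabilizer of $x_0$. So we divide by the image of the stabilizer. Let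
\[
F=\{r\in uM:rx_0=x_0\},\qquad\Lambda=\{[r]:r\in F\}.
\]

\begin{lemma}\label{lem:Lambda}
$\Lambda$ is a closed subgroup of $\Gamma$.
\end{lemma}

\begin{proof}
$F$ is a subgroup of $uM$. Let $r_i\in F$ and $[r_i]\to\gamma\in\Gamma$. Pass to a subnet with $r_i\to q\in M$; then $qx_0=x_0$ and $[q]=\gamma$. The element $q$ need not lie in $uM$, but $uq\in F$, and $uq\sim q$ by Lemma~\ref{lem:W}(c), since $uqy_0=y_0=qy_0$. So $\gamma=[uq]\in\Lambda$.
\end{proof}

Let $Z=W/\Lambda$ be the space of $\Lambda$-orbits. The orbit relation is closed, being the image of the compact space $W\times\Lambda$ in $W^2$, and $G$-invariant. So $Z$ is a minimal flow, and $\rho$ induces a $G$-map $\sigma\colon Z\to Y$.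

\begin{proposition}\label{prop:sigma}
$\sigma$ is an equicontinuous extension.
\end{proposition}

\begin{proof}
Otherwise there are an open entourage $\mathcal U$ and nets $(z_i,z_i')\in Z\times_YZ$, $g_i\in G$ with $(z_i,z_i')\to(z,z)$ for some $z$ and $(g_iz_i,g_iz_i')\notin\mathcal U$. Since the fibers of $\rho$ are $\Gamma$-orbits, $z_i=\omega_i\Lambda$ and $z_i'=\omega_i\gamma_i\Lambda$ with $\omega_i\in W$, $\gamma_i\in\Gamma$. Pass to a subnet with $\omega_i\to\omega$, $\gamma_i\to\gamma$ and $g_i\omega_i\to\omega'$. Then $\omega\Lambda=z=\omega\gamma\Lambda$, so $\gamma\in\Lambda$ by freeness. Hence $g_iz_i\to\omega'\Lambda$ and $g_iz_i'=(g_i\omega_i)\gamma_i\Lambda\to\omega'\gamma\Lambda=\omega'\Lambda$, so eventually $(g_iz_i,g_iz_i')\in\mathcal U$, a contradiction.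
\end{proof}

\begin{proposition}\label{prop:iota}
The formula $\iota(px_0)=[p]\Lambda$ $(p\in M)$ defines a $G$-map $\iota\colon X\to Z$ with $\sigma\iota=\pi$.
\end{proposition}

\begin{proof}
Let $px_0=qx_0=x$ with $q\in wM$, $w\in J$. Then $wx=x$, so $wpy_0=w\pi(x)=\pi(x)=py_0$, and $wp\sim p$ by Lemma~\ref{lem:W}(c). Put $r=uq^{-1}wp\in uM$. Then $qr=qq^{-1}wp=wp$, and
\[
rx_0=uq^{-1}wx=uq^{-1}qx_0=uwx_0=ux_0=x_0 .
\]
So $r\in F$ and $[p]=[wp]=[q][r]\in[q]\Lambda$: the map is well defined. It is continuous because $p\mapsto px_0$ is a quotient map $M\to X$. It is equivariant and onto, and $\sigma\iota(px_0)=py_0=\pi(px_0)$.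
\end{proof}

\section{The map $\iota$ is proximal}\label{sec:prox}

The flow $Z$ was defined by neglecting null sets, and we must show that nothing has been lost except proximal pairs. The statement reduces to one about the kernel $N$.

\begin{proposition}\label{prop:N}
Every $n\in N$ acts trivially on $uX$. In particular $N\subseteq F$.
\end{proposition}

\begin{corollary}\label{cor:prox}
$\iota$ is proximal.
\end{corollary}

\begin{proof}
Let $r,r'\in uM$ with $\iota(rx_0)=\iota(r'x_0)$. Then $[r]=[r'k]$ with $k\in F$, so $n=(r'k)^{-1}r\in N\subseteq F$, and $rx_0=r'knx_0=r'x_0$. Thus $\iota$ is injective on $uX=uMx_0$. If $\iota(x)=\iota(x')$, then $\iota(ux)=\iota(ux')$, so $ux=ux'$.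
\end{proof}

What measure theory and fragmentation give is that $n$ and $u$ nearly agree on small open sets.

\begin{lemma}\label{lem:nearly}
Let $n\in N$, $f_1,\dots,f_l\in C(X)$, $\varepsilon>0$, and let $U\subseteq X$ be non-empty and open. There is a non-empty open $U'\subseteq U$ with $|f_j(nx)-f_j(ux)|\le\varepsilon$ for all $x\in U'$ and $j\le l$.
\end{lemma}

\begin{proof}
First, $f\circ n=f\circ u$ $\mu_y$-a.e.\ for every $y\in Y$ and $f\in C(X)$. Indeed, let $y=py_0$ with $p\in M$ and put $s=up\in uM$. Then $np=nup=ns$ and $up=us$, so by Proposition~\ref{prop:L1}(c) and Lemma~\ref{lem:W}(b),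
\[
\|f\circ n-f\circ u\|_{L^1(\mu_y)}=d_f(np,up)=d_f(ns,us)=d_f(n,u)=0 .
\]
By Lemma~\ref{lem:frag} there is a non-empty open $U'\subseteq U$ on which all $f_j\circ n$ and $f_j\circ u$ have oscillation $\le\varepsilon/2$. Since $R$ is dense, $\mu_y(U')>0$ for some $y$, so some $x'\in U'$ has $f_j(nx')=f_j(ux')$ for all $j$. For $x\in U'$,
\[
|f_j(nx)-f_j(ux)|\le|f_j(nx)-f_j(nx')|+|f_j(ux')-f_j(ux)|\le\varepsilon.\qedhere
\]
\end{proof}

The set $U'$ cannot be prescribed, and $n$ is not continuous, so Lemma~\ref{lem:nearly} says nothing directly about a given point of $uX$. To contradict it we must turn one point moved by $n$ into a somewhere dense set of points $x$ for which $ux$ is moved by a definite amount. This is what (A) provides: it identifies $uX$ with a compact space $C$ on which $uM$ acts equicontinuously and transitively. There, being moved by $n$ is an open condition, and finitely many conjugates of $n$ move every point.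

\begin{proof}[Proof of Proposition~\ref{prop:N}]
Apply (A) to the minimal tame flow $X$, obtaining
\[
X\xleftarrow{\ \eta^\bullet\ }X^\bullet\xrightarrow{\ \iota^\bullet\ }Z^\bullet\xrightarrow{\ \sigma^\bullet\ }Y^\bullet
\]
with $\eta^\bullet,\iota^\bullet,Y^\bullet$ proximal and $\sigma^\bullet$ an equicontinuous extension.

\emph{The compact model of $uX$.} By Lemma~\ref{lem:basic}(a), $uY^\bullet=\{y^\bullet\}$. The maps $\eta^\bullet\colon uX^\bullet\to uX$ and $\iota^\bullet\colon uX^\bullet\to uZ^\bullet$ are onto by equivariance. They are injective, because two points of $uX^\bullet$ with the same image are identified by $u$, which fixes them. Let $C=(\sigma^\bullet)^{-1}(y^\bullet)$, a compact set. Then $uZ^\bullet\subseteq C$ by equivariance and $C\subseteq uZ^\bullet$ by Lemma~\ref{lem:basic}(b). Composing, we get a $uM$-equivariant bijection $b\colon C\to uX$, which need not be continuous. It suffices to show that $N$ acts trivially on $C$. The action of $uM$ on $C$ is transitive: if $c,c'\in C$, then $c'=pc$ with $p\in M$ by (E3), and $c'=uc'=(up)c$.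

\emph{Spreading out.} Suppose $n\in N$, $c\in C$ and $nc\neq c$. Choose a closed symmetric entourage $\mathcal U$ of $Z^\bullet$ with $(c,nc)\notin\mathcal U^3$, and let $\mathcal A=\mathcal U^\sharp\cap C^2$. By Lemma~\ref{lem:basic}(c), $\mathcal A$ is a symmetric entourage of $C$ with $(c,nc)\notin\mathcal A^3$, and it is invariant under the group $uM$; hence so are $\mathcal A^3$ and the complements of these sets in $C^2$. By compactness and transitivity, $C=\bigcup_{i\le k}\mathcal A[c_i]$ with $c_i=r_ic$, $r_i\in uM$. Put $n_i=r_inr_i^{-1}$, which lies in $N$ because $N$ is normal. Then $(c_i,n_ic_i)=(r_ic,r_inc)\notin\mathcal A^3$. If $z\in\mathcal A[c_i]$, then $(c_i,z)\in\mathcal A$ and $(n_iz,n_ic_i)\in\mathcal A$, so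
\begin{equation}\label{eq:moved}
(z,n_iz)\notin\mathcal A\qquad(z\in\mathcal A[c_i]).
\end{equation}

\emph{Transfer to $X$.} Although $b$ is not known to be continuous, it sends $\mathcal A$-separated pairs to uniformly separated pairs. Let $\Omega$ be the closure of $C^2\setminus\mathcal A$, a compact subset of $C^2$ disjoint from the diagonal, and let $\Omega'=(\iota^\bullet\times\iota^\bullet)^{-1}(\Omega)$. Suppose $(x,x')\in\Omega'$ and $\eta^\bullet(x)=\eta^\bullet(x')$. Then $ux=ux'$, so $\iota^\bullet(x)=u\iota^\bullet(x)=u\iota^\bullet(x')=\iota^\bullet(x')$, as $u$ fixes the points of $C$; this contradicts the choice of $\Omega$. So $(\eta^\bullet\times\eta^\bullet)(\Omega')$ is a compact set disjoint from the diagonal of $X$. It is covered by the open sets $\{(a,a'):|f(a)-f(a')|>1\}$, $f\in C(X)$, hence by finitely many. It contains $(b(z),b(z'))$ for $(z,z')\in\Omega$. So there are $f_1,\dots,f_l\in C(X)$ with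
\begin{equation}\label{eq:sep}
\max_{j\le l}|f_j(b(z))-f_j(b(z'))|>1\qquad\bigl((z,z')\in C^2\setminus\mathcal A\bigr).
\end{equation}

\emph{The contradiction.} The sets $E_i=\{x\in X:b^{-1}(ux)\in\mathcal A[c_i]\}$, $i\le k$, cover $X$, so some $E_i$ is dense in a non-empty open set $U$. For $x\in E_i$ and $z=b^{-1}(ux)$ we have $b(z)=ux$ and $b(n_iz)=n_iux=n_ix$, so \eqref{eq:moved} and \eqref{eq:sep} give $\max_j|f_j(ux)-f_j(n_ix)|>1$. Lemma~\ref{lem:nearly} with $n_i$ and $\varepsilon=1$ gives a non-empty open $U'\subseteq U$ on which this maximum is at most $1$. Since $U'$ meets $E_i$, this is a contradiction.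
\end{proof}

\section{The map $\iota$ is irreducible}\label{sec:irred}

\begin{proposition}\label{prop:irred}
$\iota$ is irreducible.
\end{proposition}

If $\iota$ is not irreducible, some $f\in C(X)$ takes both a small and a large value on every fiber of $\iota$ over an open set $V\subseteq Z$. We want to contradict Lemma~\ref{lem:split}: given open sets $T_1,\dots,T_m$, we look for one $t\in M$ such that $f\circ t$ takes both kinds of values on each $T_j$. There are two difficulties. First, $t$ must carry points of all the $\iota(T_j)$ into $V$ at once; equicontinuity of $\sigma$ will allow this, once the $T_j$ are confined to a suitable open set. Second, $t\in vM$ collapses every fiber of the proximal map $\iota$, since $t=tv$; so the two values on one fiber are of no direct use, and $t$ reaches only points of $vX$. The measure removes this difficulty: $f\circ v=f$ holds $\mu_y$-a.e.\ over the point $y$ with $tY=\{y\}$, so it is enough that $\mu_y$ charge both $\{f\text{ small}\}$ and $\{f\text{ large}\}$ near the points of interest. This holds for $y$ outside a nowhere dense set, so $y$ is chosen first and $t$ second.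

\begin{proof}
Suppose $K\subsetneq X$ is closed and $\iota(K)=Z$. Take $f\in C(X)$ with $f=0$ on $K$ and $f=1$ at some point, and put
\[
A_0=\{f<\tfrac14\},\qquad A_1=\{f>\tfrac34\},\qquad V=\operatorname{int}\iota(A_1).
\]
Then $V\neq\emptyset$ by Lemma~\ref{lem:basic}(d), and for $z\in V$ the fiber $\iota^{-1}(z)$ meets both $A_1$ and $K\subseteq A_0$.

\emph{Step 1: genericity.} For $O\subseteq Z$ open and $i\in\{0,1\}$ let $Y_i(O)=\{y\in Y:\mu_y(A_i\cap\iota^{-1}(O))>0\}$. This set is open, because the measure of an open set is lower semicontinuous on $\mathrm{P}(X)$. We claim that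
\begin{equation}\label{eq:generic}
\sigma(O\cap V)\setminus Y_i(O)\ \text{ is nowhere dense in }Y.
\end{equation}
Let $y\in\sigma(O\cap V)$ and let $Y'$ be an open neighborhood of $y$. The open set $O\cap V\cap\sigma^{-1}(Y')$ is non-empty, so the open set $A_i\cap\iota^{-1}(O\cap V\cap\sigma^{-1}(Y'))$ is non-empty and contains a point $x\in R$. Then $\pi(x)\in Y'\cap Y_i(O)$. Hence $\sigma(O\cap V)\subseteq\overline{Y_i(O)}$, and the set in \eqref{eq:generic} lies in the boundary of an open set.

\emph{Step 2: the set $V_0$.} Pick $z^*\in V$ and a closed symmetric entourage $\mathcal U$ of $Z$ with $(\mathcal U\circ\mathcal U)[z^*]\subseteq V$. Let $V_1=\operatorname{int}\mathcal U[z^*]$, which contains $z^*$. Then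
\begin{equation}\label{eq:intoV}
z\in V_1,\ (z',z)\in\mathcal U^\sharp\ \Longrightarrow\ z'\in V .
\end{equation}
By Lemma~\ref{lem:basic}(c), each $\mathcal U^\sharp[c]$ with $c\in\sigma^{-1}(y_0)$ is a neighborhood of $c$ in $\sigma^{-1}(y_0)$, so finitely many of them cover this fiber. Since $uZ\subseteq\sigma^{-1}(y_0)$, the corresponding sets $\{z:(uz,c)\in\mathcal U^\sharp\}$ cover $Z$. So there is $c\in\sigma^{-1}(y_0)$ such that
\[
E=\{z\in Z:(uz,c)\in\mathcal U^\sharp\}
\]
is dense in a non-empty open set $V_0\subseteq Z$. If $t\in M$ and $tc\in V_1$, then $tE\subseteq V$: for $z\in E$, invariance gives $(tz,tc)=(tuz,tc)\in\mathcal U^\sharp$, and \eqref{eq:intoV} applies.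

We verify the hypothesis of Lemma~\ref{lem:split} for $U=\iota^{-1}(V_0)$, $a=\frac14$, $b=\frac34$. Let $T_1,\dots,T_m\subseteq U$ be non-empty and open.

\emph{Step 3: the choice of $y$ and $t$.} The sets $P_j=\operatorname{int}\iota(T_j)\subseteq V_0$ are non-empty by Lemma~\ref{lem:basic}(d); choose $z_j\in P_j\cap E$. Let $\mathcal B$ be a closed symmetric entourage of $Z$ with $\mathcal B[z_j]\subseteq P_j$ for all $j$. By Lemma~\ref{lem:basic}(c) and compactness there is a finite open cover $O_1,\dots,O_l$ of $Z$ with
\begin{equation}\label{eq:cover}
(O_k\times O_k)\cap(Z\times_YZ)\subseteq\mathcal B^\sharp\qquad(k\le l).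
\end{equation}
The set $\sigma(V_1)$ has non-empty interior by Lemma~\ref{lem:basic}(d), so it contains a point $y$ outside the $2l$ nowhere dense sets \eqref{eq:generic} with $O=O_k$. Thus, for all $k\le l$,
\begin{equation}\label{eq:charge}
O_k\cap V\cap\sigma^{-1}(y)\neq\emptyset\ \Longrightarrow\ \mu_y\bigl(A_i\cap\iota^{-1}(O_k)\bigr)>0\quad(i=0,1).
\end{equation}
By (E3) choose $t\in M$ with $tc\in V_1\cap\sigma^{-1}(y)$, and let $v\in J$ with $t\in vM$. Then $ty_0=\sigma(tc)=y$, so $tY=\{y\}$ by Lemma~\ref{lem:basic}(a), and $vy=vty_0=y$.

\emph{Step 4: good points over $y$.} Fix $j\le m$ and $i\in\{0,1\}$. By Step 2, $tz_j\in V$, and $\sigma(tz_j)\in tY=\{y\}$. Choose $k$ with $tz_j\in O_k$. The measure $\mu_y$ is concentrated on $\pi^{-1}(y)$ and fixed by $v$. By \eqref{eq:charge} and Corollary~\ref{cor:idem} there is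
\[
x\in A_i\cap\iota^{-1}(O_k)\cap\pi^{-1}(y)\quad\text{with}\quad f(vx)=f(x).
\]
Put $\zeta=\iota(x)$. Both $tz_j$ and $\zeta$ lie in $O_k\cap\sigma^{-1}(y)$, so $(tz_j,\zeta)\in\mathcal B^\sharp$ by \eqref{eq:cover}.

\emph{Step 5: pulling back into $T_j$.} We invert $t$ between the $\sigma$-fibers of $z_j$ and of $\zeta$. By (E3) choose $w\in J$ with $w\sigma(z_j)=\sigma(z_j)$, and put $t'=wt^{-1}$. Then $t't=wv=w$ and $tt'=tt^{-1}=v$. By Lemma~\ref{lem:basic}(b), $wz_j=z_j$ and $v\zeta=\zeta$. Invariance of $\mathcal B^\sharp$ gives $(z_j,t'\zeta)=(t'tz_j,t'\zeta)\in\mathcal B^\sharp$, so $t'\zeta\in\mathcal B[z_j]\subseteq\iota(T_j)$. Choose $x_{j,i}\in T_j$ with $\iota(x_{j,i})=t'\zeta$. Then $\iota(tx_{j,i})=tt'\zeta=\zeta=\iota(x)$. Since $\iota$ is proximal (Corollary~\ref{cor:prox}), Lemma~\ref{lem:basic}(a) gives $tx_{j,i}=vtx_{j,i}=vx$. Therefore $f(tx_{j,i})=f(vx)=f(x)$, which is $<\frac14$ if $i=0$ and $>\frac34$ if $i=1$.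

The element $t$ does not depend on $j$ or $i$. By Lemma~\ref{lem:split}, $X$ is not tame, a contradiction.
\end{proof}

\section{Maximality of $Z$ and uniqueness of the RIM}\label{sec:unique}

Propositions~\ref{prop:sigma}, \ref{prop:iota}, \ref{prop:irred} and Corollary~\ref{cor:prox} give the factorization in Theorem~\ref{thm:rim}. It remains to prove (1) and (2).

\begin{proof}[Proof of Theorem~\ref{thm:rim}(1)]
If $\iota(x)=\iota(x')$, then $\pi(x)=\pi(x')$ and $px=px'$ for some $p$. So $\iota'(x)$ and $\iota'(x')$ lie in one fiber of $\sigma'$ and are identified by $p$; they are equal by Lemma~\ref{lem:basic}(b). Hence $\iota'=\kappa\iota$ for a map $\kappa\colon Z\to Z'$, which is equivariant and onto, and continuous because $\iota$ is a quotient map.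
\end{proof}

For uniqueness, the idea is that the image of any RIM in $Z$ is forced by the compact group $\Gamma$, and that the proximal map $\iota$ loses no information about the measure because $f$ may be replaced by $f\circ u$, which is constant on the fibers of $\iota$.

\begin{proof}[Proof of Theorem~\ref{thm:rim}(2)]
Keep $\Gamma,\Lambda,Z,\iota$ as constructed from the given RIM, let $y\mapsto\mu'_y$ be any RIM of $\pi$, and let $f\in C(X)$. By Lemma~\ref{lem:basic}(a), $f\circ u=h\circ\iota$ for a bounded function $h\colon Z\to\mathbb R$.

\emph{$h$ is fragmented.} Let $K\subseteq Z$ be non-empty and closed, and $\varepsilon>0$. By Zorn's lemma there is a closed $K'\subseteq X$ that is minimal with $\iota(K')=K$; the intersection of a chain of such sets still maps onto $K$ by compactness of the fibers. By Lemma~\ref{lem:frag}(a), $f\circ u$ has oscillation $\le\varepsilon$ on a non-empty relatively open $U'\subseteq K'$. The set $K\setminus\iota(K'\setminus U')$ is relatively open, non-empty by minimality of $K'$, and contained in $\iota(U')$, where $h$ has oscillation $\le\varepsilon$. By Lemma~\ref{lem:frag}(c), $h$ is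 measurable for every measure in $\mathrm{P}(Z)$.

\emph{The image measure.} The fiber $\sigma^{-1}(y_0)$ is the image of $\Gamma=\rho^{-1}(y_0)$ in $W/\Lambda$, that is, the coset space $\Gamma/\Lambda$, and $r\in uM$ acts on it by $r([q]\Lambda)=[rq]\Lambda=[r][q]\Lambda$ for $q\in uM$: left translation by $[r]$. The measure $m=\iota_*\mu'_{y_0}$ lives on this fiber, and $rm=\iota_*\mu'_{ry_0}=m$. By Proposition~\ref{prop:L1}(b) in the tame flow $Z$, $\int\phi\circ r\,dm=\int\phi\,dm$ for all $\phi\in C(Z)$, so $m$ is invariant under left translations by $\Gamma$. Such a measure is unique: with $d\gamma$ the Haar probability measure, Fubini's theorem gives $\int\phi\,dm=\int\!\!\int_\Gamma\phi(\gamma z)\,d\gamma\,dm(z)=\int_\Gamma\phi(\gamma\Lambda)\,d\gamma$, since the inner integral does not depend on $z\in\Gamma/\Lambda$ by right invariance. So $m$ does not depend on the RIM.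

\emph{Conclusion.} As $u\mu'_{y_0}=\mu'_{y_0}$, Proposition~\ref{prop:L1}(b) gives
\[
\int f\,d\mu'_{y_0}=\int f\circ u\,d\mu'_{y_0}=\int h\circ\iota\,d\mu'_{y_0}=\int h\,dm ,
\]
where the last step holds because $h$ agrees with a Borel function off a Borel $m$-null set, whose preimage is $\mu'_{y_0}$-null. Hence $\mu'_{y_0}=\mu_{y_0}$. Finally $\mu'_{py_0}=p\mu'_{y_0}=p\mu_{y_0}=\mu_{py_0}$ for $p\in M$, and $My_0=Y$.
\end{proof}

This completes the proofs of Theorems~\ref{thm:rim} and~\ref{thm:main}. Corollary~\ref{cor:invariant} is the case of Theorem~\ref{thm:rim} in which $Y$ is a point: $Z$ is then an equicontinuous flow, part (1) identifies it as the maximal equicontinuous factor of $X$, and part (2) is unique ergodicity.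

\begin{thebibliography}{9}

\bibitem{BZ}
Gianluca Basso and Andy Zucker, \emph{Topological groups with tractable minimal dynamics}, arXiv:2412.05659 (2024).

\bibitem{Ros}
Rosenthal, Proc.\ Nat.\ Acad.\ Sci.\ 71 (1974).

\end{thebibliography}
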